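\title{A Linear Subset-Entropy Bound for LRU in Stochastic Caching}

\begin{abstract}
Pages are requested independently from a fixed distribution $\mathcal D$ and served from a cache of size $k$. The subset entropy $\mathcal H(\mathcal D,k)$ is the largest Shannon entropy of $\mathcal D$ conditioned on a set of at most $k$ pages. We prove that the Least Recently Used rule has competitive ratio $O(\max\{1,\mathcal H(\mathcal D,k)\})$ against the offline optimum, improving the cubic bound of Kumar, Levin, Naor and Panigrahi to a linear one. The competitive ratio of LRU is shown to be exactly the quotient of two stationary miss rates, the offline rate is determined up to absolute constants, and the linear bound is shown to be optimal at every entropy level, even among all online algorithms.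
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Stochastic caching}

Fix integers $n>k\ge1$. There are $n$ pages $[n]=\{1,\dots,n\}$ and a cache that holds at most $k$ of them and is initially empty. Pages are requested one at a time. If the requested page is not in the cache, a \emph{miss} occurs: the algorithm pays $1$, brings the page into the cache and, if the cache was full, evicts a page of its choice. An \emph{online} algorithm chooses the evicted page without seeing future requests. For a finite request sequence $\sigma$, let $\mathrm{OPT}(\sigma)$ be the smallest number of misses over all choices of evictions; this is the cost of the optimal offline algorithm, which knows $\sigma$ in advance.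

The requests $r_1,r_2,\dots$ are drawn independently from a distribution $\mathcal D=(p_1,\dots,p_n)$, and we number the pages so that $p_1\ge\dots\ge p_n$. Let $\mathrm{cost}_{\mathrm{ALG}}(T)$ be the number of misses of an algorithm $\mathrm{ALG}$ on $r_1,\dots,r_T$, and let $\mathrm{cost}_{\mathrm{OPT}}(T)=\mathrm{OPT}(r_1\cdots r_T)$. Following \cite{KLNP}, an additive cost of order $k$ is regarded as an initialization cost, and $\mathrm{ALG}$ has \emph{competitive ratio at most $\alpha$ on $\mathcal D$} if
\begin{equation}\label{eq:ratio}
\mathbb E[\mathrm{cost}_{\mathrm{ALG}}(T)]\le\alpha\bigl(\mathbb E[\mathrm{cost}_{\mathrm{OPT}}(T)]+k\bigr)\qquad\text{for every }T\ge1 .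
\end{equation}
The rule LRU (Least Recently Used) evicts the cached page whose most recent request is oldest. The rule LFU (Least Frequently Used) keeps the $k$ pages with the highest request counts so far, where counts are not reset on eviction.

\subsection{Subset entropy and the question}

Write $\operatorname{Ent}(q)=\sum_iq_i\ln(1/q_i)$ for the Shannon entropy of a distribution $q$, and $\mathcal D_S$ for $\mathcal D$ conditioned on a set $S$ of positive probability. The \emph{subset entropy} is
\[
\mathcal H=\mathcal H(\mathcal D,k)=\max_{S\subseteq[n],\ |S|\le k}\operatorname{Ent}(\mathcal D_S).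
\]
Bounds are stated in terms of $\max\{1,\mathcal H\}$, so that they are not vacuous when $\mathcal H$ is tiny. Measuring entropy in bits changes $\max\{1,\mathcal H\}$ by a factor between $1$ and $1/\ln2$, so all statements below hold in either unit.

The subset entropy measures how many pages, up to $k$, are about equally likely. To make this precise, partition the pages of positive probability into \emph{dyadic classes} $S_\ell=\{i:2^{-\ell-1}<p_i\le2^{-\ell}\}$, $\ell\ge0$, and put
\[
n_{\max}=\max_\ell|S_\ell|,\qquad M=\min\{k,n_{\max}\}.
\]
It is shown in \cite{KLNP} that $\max\{1,\mathcal H\}=\Theta(1+\log M)$. For the uniform distribution on $k+1$ pages $\mathcal H=\ln k$; for $p_i$ proportional to $2^{-i}$ we have $M=1$ and $\mathcal H$ is bounded. The entropy of $\mathcal D$ itself would not serve: one dominant page makes it arbitrarily small, while the remaining pages may still compete on equal terms for the other $k-1$ slots, and then every online algorithm has ratio of order $\log k$ (Remark~\ref{rem:dominant}). Conditioning on a subset removes the dominant page.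

Kumar, Levin, Naor and Panigrahi \cite{KLNP} prove that for every $\mathcal D$ and $k$ the competitive ratio of LFU is $O(\max\{1,\mathcal H\})$ and that of LRU is $O(\max\{1,\mathcal H\}^3)$. The question that we take from \cite{KLNP} is whether the cube is needed:
\begin{quote}
Is there an absolute constant $C$ such that, for all $n>k\ge1$ and all $\mathcal D$ on $[n]$, LRU has competitive ratio at most $C\max\{1,\mathcal H(\mathcal D,k)\}$ on $\mathcal D$?
\end{quote}
There is a reason to doubt it. The empirical frequencies used by LFU converge to the $p_i$, but LRU never learns them. One request to an unlikely page makes LRU evict a likely page; fetching that page back evicts another likely page, and so on until the unlikely page has become the oldest one. We compute in Section~\ref{sec:examples} that such a cascade can cost about $\ln k$ misses where the optimum pays at most $2$. One could fear that cascades between many probability scales compound with each other and with the logarithm that every online algorithm loses. They do not, and the answer is yes.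

\subsection{Results}

Pages of probability $0$ are almost surely never requested, and deleting them changes neither $\mathcal H$ nor the classes $S_\ell$. If at most $k$ pages remain, nothing is ever evicted, LRU and the optimum both pay the number of distinct requested pages, and the ratio is at most $1$. \emph{We therefore assume throughout that all $p_i$ are positive and $n\ge k+1$.} The letters $C,c$ denote positive absolute constants, and $H_m=1+\frac12+\dots+\frac1m$.

The function
\[
\lambda(y)=\sum_{i}\bigl(1-e^{-p_iy}\bigr),\qquad y\ge0,
\]
is the expected number of distinct pages seen in time $y$ when requests arrive as a Poisson process of rate $1$ (Section~\ref{sec:rates}). It increases strictly and continuously from $0$ toward $n\ge k+1$, so there is a unique $\tau>0$ with $\lambda(\tau)=k+\frac12$. This $\tau$ is the time that it typically takes to see more pages than the cache holds. Put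
\[
x_i=p_i\tau,\qquad A=\{i:x_i\ge1\},\qquad N_A=\max_\ell|S_\ell\cap A|,\qquad L=\max\{1,N_A\},
\]
\[
V=\lambda(2\tau)-\lambda(\tau)=\sum_ie^{-x_i}\bigl(1-e^{-x_i}\bigr).
\]
Pages in $A$ are called \emph{frequent}: they are expected at least once in time $\tau$. The others are \emph{rare}.

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for all $T\ge1$
\[
\mathbb E[\mathrm{cost}_{\mathrm{LRU}}(T)]\le C(1+\ln L)\,\mathbb E[\mathrm{cost}_{\mathrm{OPT}}(T)]+k ,
\]
and moreover $1+\ln L\le C(1+\ln M)$ and $1+\ln M\le C\max\{1,\mathcal H(\mathcal D,k)\}$. Hence LRU has competitive ratio $O(\max\{1,\mathcal H(\mathcal D,k)\})$, with an absolute implied constant.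
\end{theorem}

Only frequent pages are counted in $L$, and this can be much stronger than the entropy bound. For the uniform distribution on $n\ge2k\ge4$ pages, $1-e^{-x_i}=(k+\frac12)/n\le\frac58<1-\frac1e$, so $A$ is empty and the ratio is bounded, although $\mathcal H=\ln k$.

\begin{theorem}\label{thm:rates}
The limits $\mu=\lim_{T\to\infty}\mathbb E[\mathrm{cost}_{\mathrm{LRU}}(T)]/T$ and $\omega=\lim_{T\to\infty}\mathbb E[\mathrm{cost}_{\mathrm{OPT}}(T)]/T$ exist and $\omega>0$. The smallest $\alpha$ for which LRU has competitive ratio at most $\alpha$ on $\mathcal D$ is exactly $\mu/\omega$. Moreover $C^{-1}(1+V)/\tau\le\omega\le C(1+V)/\tau$.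
\end{theorem}

\begin{theorem}\label{thm:tight}
For all $1\le m\le k$ there is a distribution $\mathcal D$ on $k+1$ pages with $c(1+\ln m)\le\max\{1,\mathcal H(\mathcal D,k)\}\le C(1+\ln m)$ on which every online algorithm, even one that knows $\mathcal D$ and is randomized, has competitive ratio at least $H_m$.
\end{theorem}

Since $H_m\ge\max\{1,\ln(m+1)\}\ge\frac12(1+\ln m)$, no online algorithm improves on Theorem~\ref{thm:main} by more than a constant factor at any entropy level.

Section~\ref{sec:rates} reduces the problem to the two numbers $\mu$ and $\omega$ and expresses $\mu$ as an integral over the gap between consecutive requests to a page. Section~\ref{sec:tight} proves Theorem~\ref{thm:tight}. Section~\ref{sec:examples} evaluates the integral for two distributions on $k+1$ pages, which together display the method. Sections~\ref{sec:scale}--\ref{sec:main} prove Theorem~\ref{thm:main}; the central estimate is Lemma~\ref{lem:key}, on the probability that more than $k$ pages appear in a window shorter than $\tau$. Section~\ref{sec:opt} proves the upper bound on $\omega$.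

\section{Reduction to two stationary rates}\label{sec:rates}

Inequality \eqref{eq:ratio} must hold for every horizon $T$, not only in the limit. The reduction rests on two one-sided facts: the optimum never pays less than its limiting rate, and LRU pays at most $k$ more than its limiting rate.

\subsection{Schedules and the offline rate}

It is convenient to describe offline strategies that load pages ahead of time. A \emph{schedule} for a request sequence is a set $\Sigma$ of at most $k$ pages, initially empty, that may load and evict pages at any time and contains each page at the moment when it is requested. A caching algorithm started from the empty cache is a schedule with one load per miss.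

\begin{lemma}[lazy simulation]\label{lem:lazy}
Suppose that a request sequence has a schedule with $\ell$ loads. Then from any initial cache content there is a choice of evictions with at most $\ell$ misses.
\end{lemma}

\begin{proof}
Let $K$ be the current cache. On a request $r\notin K$, load $r$, and if $|K|=k$ evict a page of $K\setminus\Sigma$. Such a page exists, because $|\Sigma|\le k=|K|$ and $r\in\Sigma\setminus K$. The quantity $|\Sigma\setminus K|$ is $0$ initially. A load by the schedule raises it by at most $1$ and an eviction by the schedule does not raise it. A miss lowers it by exactly $1$, since $r\in\Sigma$ enters $K$ and the evicted page, if any, is outside $\Sigma$. As the quantity stays nonnegative, there are at most $\ell$ misses.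
\end{proof}

Serve a concatenation $\sigma\sigma'$ optimally on $\sigma$, and then apply Lemma~\ref{lem:lazy} to the cache reached and to the schedule given by an optimal run on $\sigma'$ from the empty cache. This gives $\mathrm{OPT}(\sigma\sigma')\le\mathrm{OPT}(\sigma)+\mathrm{OPT}(\sigma')$. The requests being i.i.d., the numbers $o_T=\mathbb E[\mathrm{cost}_{\mathrm{OPT}}(T)]$ satisfy $o_{S+T}\le o_S+o_T$. Fekete's lemma states that for such a sequence $o_T/T$ converges to $\inf_To_T/T$. So $\omega$ exists and
\begin{equation}\label{eq:fekete}
o_T\ge\omega T\qquad\text{for every }T\ge1 .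
\end{equation}

\subsection{The miss rate of LRU}

Under LRU the cache always consists of the $k$ most recently requested distinct pages since time $1$ (all of them, if there are fewer): a request moves its page to the front of the recency order, and an eviction removes the page pushed to position $k+1$. To remove the effect of the empty start, extend the requests to a two-sided i.i.d.\ sequence $(r_s)_{s\in\mathbb Z}$. Let $s'<s$ be the time of the previous request to the page $r_s$, which exists almost surely, and let $G_s$ be the event that at least $k$ distinct pages are requested strictly between $s'$ and $s$. By stationarity $\mathbb P(G_s)$ does not depend on $s$.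

\begin{lemma}\label{lem:lru}
With $\mu=\mathbb P(G_0)$ we have $\mu T\le\mathbb E[\mathrm{cost}_{\mathrm{LRU}}(T)]\le\mu T+k$ for all $T\ge1$.
\end{lemma}

\begin{proof}
Let $1\le s\le T$. Suppose that $G_s$ holds. If $s'\ge1$, then $k$ distinct pages are more recent than $r_s$, so $r_s$ is not cached. If $s'\le0$, then $r_s$ has not been requested in $[1,s)$ and is not cached either. So $G_s$ implies a miss at time $s$, which gives the lower bound.

Suppose that there is a miss at time $s$ but $G_s$ fails. Then $s'\le0$, since otherwise $r_s$ would be among the $k$ most recent pages and hence cached. So $s$ is the first request to $r_s$ in $[1,T]$. Fewer than $k$ distinct pages are requested in $(s',s)$, in particular in $(s',0]$, so $r_s$ is one of the $k$ most recently requested pages as of time $0$. Each of these $k$ pages has at most one first request in $[1,T]$, so there are at most $k$ such times $s$.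
\end{proof}

In particular $\mu=\mathbb P(G_0)$ is the limit in Theorem~\ref{thm:rates}.

\subsection{Poissonization}

In discrete time the events ``page $i$ is requested in a given interval'' are dependent. They become independent if the requests are attached, in order, to the points of an independent Poisson process of rate $1$. Indeed, the marking theorem states that if the points of a rate-$1$ Poisson process receive independent labels with distribution $\mathcal D$, then the points with label $i$ form a Poisson process of rate $p_i$, and these processes are independent for different $i$. For a time window of length $y$ let $D(y)$ be the number of distinct pages requested in it. It is a sum of independent Bernoulli variables with parameters $1-e^{-p_iy}$ and has mean $\lambda(y)$. Define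
\begin{align*}
h_i(y)&=\mathbb P(\text{at least $k$ distinct pages other than $i$ are requested in the window}),\\
F(y)&=\mathbb P\bigl(D(y)\ge k+1\bigr).
\end{align*}
We call $F(y)$ the \emph{overflow probability}.

\begin{lemma}\label{lem:formula}
$\displaystyle\mu=\int_0^\infty\sum_ip_i^2e^{-p_iy}h_i(y)\,dy$.
\end{lemma}

\begin{proof}
Attach $r_{-1},r_{-2},\dots$ to the points of a rate-$1$ Poisson process on $(-\infty,0)$, read backward from $0$; the page $r_0$ is independent of all this. Given $r_0=i$, which has probability $p_i$, the time $Y$ back to the previous request to $i$ has density $p_ie^{-p_iy}$ and is independent of the processes of the other pages. The event $G_0$ says that at least $k$ other pages are requested in $(-Y,0)$, and given $Y=y$ this has probability $h_i(y)$.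
\end{proof}

We refer to $y$ as the \emph{gap}. The same device bounds the optimum from below.

\begin{lemma}\label{lem:window}
For every $y>0$, $\omega\ge(\lambda(y)-k)/y$. In particular $\omega\ge(V+\frac12)/(2\tau)\ge(1+V)/(4\tau)$.
\end{lemma}

\begin{proof}
If $d$ distinct pages are requested in a window, at most $k$ of them are cached when the window begins, so any algorithm has at least $d-k$ misses in it. Cut $[0,jy]$ into $j$ windows of length $y$, and let $J$ be the number of Poisson points in $[0,jy]$. Since $J$ is independent of the labels, the expected optimal cost of these $J$ requests is $\mathbb E[o_J]$, with $o_0=0$, and therefore $\mathbb E[o_J]\ge j(\lambda(y)-k)$. Given $\varepsilon>0$ there is $C_\varepsilon$ with $o_m\le(\omega+\varepsilon)m+C_\varepsilon$ for all $m\ge0$, because $o_m/m\to\omega$. As $\mathbb E J=jy$, we get $(\omega+\varepsilon)jy+C_\varepsilon\ge j(\lambda(y)-k)$. Divide by $j$, let $j\to\infty$ and then $\varepsilon\to0$. For the last claim take $y=2\tau$ and use $\lambda(2\tau)-k=V+\frac12$.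
\end{proof}

The level $k+\frac12$ in the definition of $\tau$ plays two roles. It is less than $k+1\le n$, so that $\tau$ exists; and it exceeds $k$, so that $\omega\ge1/(4\tau)$ even when $V$ is tiny.

\begin{proposition}\label{prop:exact}
For all $T\ge1$, $\mathbb E[\mathrm{cost}_{\mathrm{LRU}}(T)]\le\frac\mu\omega\,\mathbb E[\mathrm{cost}_{\mathrm{OPT}}(T)]+k$, and the smallest $\alpha$ for which LRU satisfies \eqref{eq:ratio} is $\mu/\omega$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:window}, $\omega>0$. Lemma~\ref{lem:lru} and \eqref{eq:fekete} give $\mathbb E[\mathrm{cost}_{\mathrm{LRU}}(T)]\le\mu T+k\le\frac\mu\omega o_T+k$. Since LRU pays at least as much as the optimum, $\mu\ge\omega$, and so the right side is at most $\frac\mu\omega(o_T+k)$. Conversely, if \eqref{eq:ratio} holds for LRU, then $\mu T\le\alpha(o_T+k)$ for all $T$; dividing by $T\to\infty$ gives $\mu\le\alpha\omega$.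
\end{proof}

This proves Theorem~\ref{thm:rates} except for the upper bound on $\omega$, and it reduces the first inequality of Theorem~\ref{thm:main} to the estimate $\mu\le C(1+\ln L)\,\omega$.

\section{A lower bound for all online algorithms}\label{sec:tight}

With $k+1$ pages, one page is always missing. An online algorithm cannot make the missing page less likely than the least likely page, while an offline algorithm can choose among $m$ equally unlikely pages the one that comes latest.

\begin{proof}[Proof of Theorem~\ref{thm:tight}]
Let $n=k+1$. Give weight $1$ to $m+1$ \emph{light} pages and weights $2,4,\dots,2^{k-m}$ to the other $k-m$ \emph{heavy} pages. Normalize, and let $p$ be the probability of a light page. Every page has probability at least $p$. The heavy pages fill up the cache, and their weights grow geometrically so that they add only a constant to the subset entropy.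

\emph{Entropy.} A set of $m\le k$ light pages shows $\mathcal H\ge\ln m$, so $\max\{1,\mathcal H\}\ge\frac12(1+\ln m)$. For the upper bound we use Gibbs' inequality: if $q$ is a distribution and $g_i>0$ satisfy $\sum_ig_i\le1$, then $\operatorname{Ent}(q)\le\sum_iq_i\ln(1/g_i)$, because $\sum_iq_i\ln(g_i/q_i)\le\sum_iq_i(g_i/q_i-1)\le0$. Let $q=\mathcal D_S$ for any nonempty $S$. Put $g_i=\frac1{2(m+1)}$ for light $i\in S$. If a heavy $i\in S$ has $2^{-d}$ times the weight of the heaviest page of $S$, put $g_i=2^{-d-2}$, and note that $q_i\le2^{-d}$. The $g_i$ sum to at most $\frac12+\frac12$. The light pages contribute at most $\ln(2(m+1))$ to Gibbs' bound, and the heavy pages at most $(2+\sum_{d\ge0}d2^{-d})\ln2=4\ln2$. Hence $\mathcal H\le\ln(m+1)+5\ln2\le\ln m+6\ln 2\le5(1+\ln m)$.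

\emph{Online algorithms.} Before each request some page is absent from the cache, and the request is independent of the cache content, which depends only on earlier requests and internal randomness. So each request is a miss with probability at least $p$, and the expected cost on $T$ requests is at least $pT$.

\emph{The optimum.} Consider this schedule. At the start, load all pages except one fixed light page. Whenever the missing light page $u$ is requested, load it and evict, among the other $m$ light pages, the one whose next request is latest. Let $s_0<s_1<\cdots$ be the times of these loads. Then $s_{j+1}$ is the first time by which all $m$ light pages other than $r_{s_j}$ have been requested after $s_j$. So each $s_j$ is a stopping time of the request sequence, the requests after $s_j$ are independent of the past, and $s_{j+1}-s_j$ is the time needed to see all pages of a set of $m$ pages of probability $p$ each. Its distribution does not depend on the set, so the differences are i.i.d. While $i$ pages of the set are unseen, each request hits one of them with probability $ip$; thus the mean is $\sum_{i=1}^m\frac1{ip}=H_m/p$.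 By the strong law of large numbers $s_j/j\to H_m/p$ almost surely, so $\#\{j:s_j\le T\}/T\to p/H_m$, and this quotient is at most $1$. By Lemma~\ref{lem:lazy}, $\mathrm{cost}_{\mathrm{OPT}}(T)\le k+\#\{j:s_j\le T\}$, and bounded convergence gives $\omega\le p/H_m$.

If an online algorithm satisfies \eqref{eq:ratio}, then $pT\le\alpha(o_T+k)$ for all $T$. Dividing by $T\to\infty$ gives $\alpha\ge p/\omega\ge H_m$.
\end{proof}

\begin{remark}\label{rem:dominant}
The last three paragraphs use only that heavy pages have probability at least $p$. Take $k\ge2$, one page of probability $1-\varepsilon$ and $k$ pages of probability $\varepsilon/k$, with $\varepsilon\le\frac12$. Every online algorithm has ratio at least $H_{k-1}$, while $\operatorname{Ent}(\mathcal D)=(1-\varepsilon)\ln\frac1{1-\varepsilon}+\varepsilon\ln\frac k\varepsilon\to0$ as $\varepsilon\to0$. The subset entropy is at least $\ln k$.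
\end{remark}

\section{Two examples}\label{sec:examples}

We evaluate the integral of Lemma~\ref{lem:formula} in two cases with $n=k+1$, where $h_i(y)$ is the probability that all pages other than $i$ are requested. The natural variable is the expected number of frequent pages that are \emph{absent} from a window of length $y$,
\[
B(y)=\sum_{i\in A}e^{-p_iy},\qquad\text{with}\qquad -B'(y)=\sum_{i\in A}p_ie^{-p_iy}.
\]

\subsection{The uniform distribution on $k+1$ pages}\label{ex:uniform}

Let $p=\frac1{k+1}$. The equation $\lambda(\tau)=k+\frac12$ reads $(k+1)e^{-p\tau}=\frac12$, so $x_i=p\tau=\ln(2k+2)>1$. All pages are frequent, $N_A=k+1$ and $B(y)=(k+1)e^{-py}$. Here $h_i(y)=(1-e^{-py})^k$, and the substitution $u=1-e^{-py}$ gives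
\[
\mu=\int_0^\infty pe^{-py}(1-e^{-py})^k\,dy=\int_0^1u^k\,du=p=\frac{\ln(2k+2)}\tau .
\]
Since $\frac1{4\tau}\le\omega\le p/H_k$ by Lemma~\ref{lem:window} and Section~\ref{sec:tight} with $m=k$, the ratio $\mu/\omega$ lies between $H_k$ and $4\ln(2k+2)$.

Gaps $y<\tau$ correspond to $u<1-\frac1{2k+2}$ and account for the fraction $(1-\frac1{2k+2})^{k+1}\ge\frac12$ of $\mu$. Short gaps are therefore not an error term. To find an argument for them that does not need a closed formula, observe that $\sum_ip^2e^{-py}=p\,(-B'(y))$ and $h_i(y)\le\exp(-ke^{-py})\le e^{-B(y)/2}$. Substituting $b=B(y)$,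
\[
\mu\le p\int_0^\infty e^{-B(y)/2}(-B'(y))\,dy\le p\int_0^\infty e^{-b/2}\,db=2p .
\]
The density of gaps is the derivative of $B$, and the chance that a gap causes a miss decays exponentially in $B$; their product integrates to a constant. The logarithm enters only through $p=x_i/\tau$: a class of $k+1$ pages needs $x_i\approx\ln k$ before all of its members have appeared.

\subsection{One rare page}\label{ex:rare}

Let pages $1,\dots,k$ have probability $q=(1-\varepsilon)/k$ and page $k+1$ have probability $\varepsilon\to0$, with $k\ge2$ fixed. For fixed $u>0$, $\lambda(u/\varepsilon)\to k+1-e^{-u}$, so $\varepsilon\tau\to\ln2$. For small $\varepsilon$ we have $A=\{1,\dots,k\}$ and $B(y)=ke^{-qy}$. The online rule that evicts the rare page whenever it is cached at a miss pays at most $k$ plus twice the number of rare requests, so $\omega\le2\varepsilon$; and $\omega\ge\frac1{4\tau}$ is also of order $\varepsilon$. For LRU,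
\[
\mu=\varepsilon\int_0^\infty\varepsilon e^{-\varepsilon y}(1-e^{-qy})^k\,dy+q\int_0^\infty(1-e^{-\varepsilon y})\;kqe^{-qy}(1-e^{-qy})^{k-1}\,dy .
\]
The first integral tends to $1$ (substitute $u=\varepsilon y$). In the second, $kqe^{-qy}(1-e^{-qy})^{k-1}$ is the density of the maximum of $k$ independent exponential variables of rate $q$, whose mean is $H_k/q$ by memorylessness. As $(1-e^{-\varepsilon y})/\varepsilon$ is at most $y$ and tends to $y$, dominated convergence gives $\mu/\varepsilon\to1+H_k$. This is the cascade described in the introduction, and $\liminf\mu/\omega\ge(1+H_k)/2$.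

In terms of $B$, the second integrand is at most $\varepsilon y\cdot q\,(-B'(y))\,e^{-B(y)/2}$. The weight $(-B')e^{-B/2}$ lives where $B$ is of order $1$, that is, where $qy\approx\ln k$; these gaps are far shorter than $\tau$. The exponential factor alone would bound the cost by a multiple of $q$, which is far larger than $1/\tau$. What saves the bound is the factor $\varepsilon y\approx y/\tau$: the $k$ most likely pages fit in the cache, so an overflow needs a request to a page outside them.

\subsection{The plan}

In general, write the term of a frequent page in Lemma~\ref{lem:formula} as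
\[
\frac{p_iy}{y}\cdot p_ie^{-p_iy}\cdot h_i(y).
\]
The middle factors sum to $-B'(y)$. Three things remain: to show that pages with $p_iy$ much larger than $\ln L$ contribute little, so that $p_iy$ may be replaced by $O(1+\ln L)$; to bound the probability of overflow by $e^{-cB(y)}$; and to gain a factor $y/\tau$ that turns $1/y$ into $1/\tau$.

\section{The scale $\tau$}\label{sec:scale}

Together with $B$ we use the expected number of rare pages that are \emph{present} in a window of length $y$, and the values of both at $\tau$:
\[
R(y)=\sum_{i\notin A}\bigl(1-e^{-p_iy}\bigr),\qquad B_\tau=B(\tau),\qquad R_\tau=R(\tau),\qquad\Gamma=1+B_\tau+R_\tau .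
\]
The function $B$ is nonincreasing, $R$ is nondecreasing, and
\begin{equation}\label{eq:balance}
\lambda(y)=|A|-B(y)+R(y),\qquad\text{so}\qquad|A|-k=\tfrac12+B_\tau-R_\tau .
\end{equation}
The sum $B_\tau+R_\tau$ is the expected size of the symmetric difference between $A$ and the set of pages seen in a window of length $\tau$. If it is large, consecutive windows see different pages and every algorithm pays. The first item below says that the optimum pays $\Omega(\Gamma)$ per time $\tau$; so $\Gamma/\tau$ is the unit in which we measure $\mu$.

\begin{lemma}\label{lem:basic}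
\begin{enumerate}
\item[(a)] $V\ge(B_\tau+R_\tau)/e$, and $\omega\ge\Gamma/(2e\tau)$.
\item[(b)] $\sum_{i\notin A}x_i\le1.6\,R_\tau$.
\item[(c)] $L\le3M$ and $1+\ln M\le3\max\{1,\mathcal H\}$.
\item[(d)] For $s,z>0$, at most $(\lceil s\rceil+1)L\le(s+2)L$ pages $i\in A$ have $p_i\in(z,2^sz]$. In particular at most $2L$ pages $i\in A$ have $x_i\in(z,2z]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $V=\sum_ie^{-x_i}(1-e^{-x_i})$ we have $1-e^{-x_i}\ge1-\frac1e\ge\frac1e$ for $i\in A$ and $e^{-x_i}\ge\frac1e$ for $i\notin A$. This gives the first claim. Since $\frac12\ge\frac1e$, it follows that $V+\frac12\ge\Gamma/e$, and Lemma~\ref{lem:window} gives the second.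

(b) By concavity $1-e^{-x}\ge(1-\frac1e)x$ on $[0,1]$, and $(1-\frac1e)^{-1}<1.6$.

(c) Each frequent page contributes at least $1-\frac1e$ to $\lambda(\tau)=k+\frac12\le\frac32k$, so $|A|\le1.6\cdot\frac32k\le3k$. Hence $N_A\le\min\{n_{\max},3k\}\le3M$, and $M\ge1$. Next let $S$ consist of $M$ pages of a largest dyadic class; then $|S|\le k$. Their probabilities lie in an interval $(z,2z]$, so each has conditional probability at most $2z/(Mz)=2/M$, and $\mathcal H\ge\operatorname{Ent}(\mathcal D_S)\ge\ln(M/2)$. Thus $1+\ln M\le1+\ln2+\mathcal H\le3\max\{1,\mathcal H\}$.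

(d) After taking $\log_2$, the classes are the intervals $(m-1,m]$ with integer $m$, and an interval $(u,u+s]$ meets $\lceil u+s\rceil-\lfloor u\rfloor\le\lceil s\rceil+1$ of them. Each class holds at most $L$ pages of $A$.
\end{proof}

Item (d) is the only way in which $L$, and through (c) the entropy, enters the proof of Theorem~\ref{thm:main}.

\section{The overflow probability in short windows}\label{sec:key}

\begin{lemma}[key lemma]\label{lem:key}
\begin{enumerate}
\item[(i)] If $0<y\le\tau$ and $B(y)\ge2\Gamma$, then $F(y)\le e^{-B(y)/14}$.
\item[(ii)] If $0<y\le\tau/2$, then $F(y)\le60\,\dfrac y\tau\,e^{-B(y)/80}$.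
\end{enumerate}
\end{lemma}

The exponential factors come from concentration. In a window shorter than $\tau$ the mean of $D(y)$ falls short of $k$ by roughly the number of additional absent pages, and the variance is of the same order. For $y$ close to $\tau$ the shortfall can be small compared with the fluctuations, whose variance may be of order $\Gamma$; this is why (i) requires $B(y)\ge2\Gamma$. For $y\le\tau/2$ the shortfall is automatically proportional to the variance bound. The factor $y/\tau$ comes from the need for a page outside the $k$ most likely ones, and it requires a bound on the total probability of these pages.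

\begin{lemma}\label{lem:tail}
$\sum_{i>k}x_i\le1.5\,B(\tau/2)+1.6\,R_\tau$.
\end{lemma}

The difficulty is that pages $i>k$ may be frequent. In Section~\ref{ex:uniform} the left side is $\ln(2k+2)$ while $\Gamma=\frac32$, so $B_\tau$ cannot replace $B(\tau/2)$, which there equals $\sqrt{(k+1)/2}$. The proof shows that frequent pages beyond the $k$-th force absences among the first $k+1$ pages, and that halving the window multiplies these absences by a factor exponential in $x_{k+1}$.

\begin{proof}
Since the $p_i$ are nonincreasing, $A=\{1,\dots,|A|\}$. If $|A|\le k$, all pages $i>k$ are rare and Lemma~\ref{lem:basic}(b) suffices. Otherwise let $w=|A|-k\ge1$ and $X=x_{k+1}\ge1$. The $w$ frequent pages beyond $k$ have $x_i\le X$, so $\sum_{i>k}x_i\le wX+1.6R_\tau$. By \eqref{eq:balance}, $B_\tau\ge w-\frac12$. The $w-1$ pages $k+2,\dots,|A|$ contribute at most $\frac1e$ each to $B_\tau$, so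
\[
\sum_{i\le k+1}e^{-x_i}\ge w-\frac12-\frac{w-1}e=\frac w2+(w-1)\Bigl(\frac12-\frac1e\Bigr)\ge\frac w2 .
\]
For $i\le k+1$ we have $x_i\ge X$ and hence $e^{-x_i/2}\ge e^{X/2}e^{-x_i}$. Using $e^u\ge eu$, we obtain $B(\tau/2)\ge\frac w2e^{X/2}\ge\frac e4wX$, that is, $wX\le\frac4eB(\tau/2)\le1.5B(\tau/2)$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key}]
We use Bernstein's inequality: if $D$ is a sum of independent Bernoulli variables, $\delta>0$ and $v\ge\operatorname{Var}D$, then
\[
\mathbb P(D-\mathbb ED\ge\delta)\le\exp\Bigl(-\frac{\delta^2}{2(v+\delta/3)}\Bigr).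
\]
For $y\le\tau$, bounding $e^{-p_iy}(1-e^{-p_iy})$ by its first factor on $A$ and by its second factor off $A$, and using \eqref{eq:balance},
\[
\operatorname{Var}D(y)\le B(y)+R(y)\le B(y)+R_\tau,\qquad\lambda(\tau)-\lambda(y)=\bigl(B(y)-B_\tau\bigr)+\bigl(R_\tau-R(y)\bigr).
\]

(i) Both $B_\tau$ and $R_\tau$ are at most $\Gamma\le B(y)/2$. So $k+1-\lambda(y)=\frac12+\lambda(\tau)-\lambda(y)\ge B(y)-B_\tau\ge B(y)/2$, and the variance is at most $\frac32B(y)$. Bernstein's inequality with $\delta=B(y)/2$ has exponent
\[
\frac{B(y)^2/4}{2(\frac32+\frac16)B(y)}=\frac3{40}B(y)\ge\frac{B(y)}{14}.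
\]

(ii) Let $Z=B(y)+R_\tau$, a bound for the variance. We first show
\begin{equation}\label{eq:atleastk}
\mathbb P\bigl(D(y)\ge k\bigr)\le1.2\,e^{-Z/40}.
\end{equation}
For $i\in A$ we have $e^{-p_iy}\ge e^{-x_i/2}\ge e^{1/2}e^{-x_i}$, so $B_\tau\le e^{-1/2}B(y)$ and $B(y)-B_\tau\ge0.39B(y)$. For $0<x<1$,
\[
\frac{1-e^{-x/2}}{1-e^{-x}}=\frac1{1+e^{-x/2}}\le\frac1{1+e^{-1/2}}\le0.623,
\]
so $R(y)\le R(\tau/2)\le0.623R_\tau$ and $R_\tau-R(y)\ge0.37R_\tau$. Hence $k-\lambda(y)=\lambda(\tau)-\lambda(y)-\frac12\ge0.37Z-\frac12$. If $Z\ge4$, then $\frac12\le Z/8$ and $k-\lambda(y)\ge0.24Z$; Bernstein's inequality with $\delta=0.24Z$ and $v=Z$ has exponent $\frac{0.0576}{2.16}Z\ge Z/40$. If $Z<4$, the right side of \eqref{eq:atleastk} is at least $1.2e^{-0.1}>1$. This proves \eqref{eq:atleastk}.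

If $D(y)\ge k+1$, then some page $j>k$ is requested together with at least $k$ other pages. These two events are independent for each $j$, and $h_j(y)\le\mathbb P(D(y)\ge k)$. So
\[
F(y)\le\sum_{j>k}\bigl(1-e^{-p_jy}\bigr)h_j(y)\le\frac y\tau\Bigl(\sum_{j>k}x_j\Bigr)\mathbb P\bigl(D(y)\ge k\bigr).
\]
By Lemma~\ref{lem:tail} and $B(\tau/2)\le B(y)$, the sum is at most $1.6Z$. With \eqref{eq:atleastk} this gives $F(y)\le2\frac y\tau Ze^{-Z/40}$. Finally $Ze^{-Z/80}\le80/e<30$ and $Z\ge B(y)$.
\end{proof}

\section{The miss rate of LRU}\label{sec:main}

\begin{proposition}\label{prop:mu}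
Let $a=1+2\ln L$. Then $\mu\le Ca\Gamma/\tau$.
\end{proposition}

The number $a$ is the threshold for $p_iy$ announced in Section~\ref{sec:examples}. It is chosen so that $L$ pages, each absent with probability $e^{-a}$, have bounded total effect even after multiplication by $a^2$. We need two inequalities:
\begin{equation}\label{eq:a}
La\,e^{-a}\le La^2e^{-a}\le2,\qquad\qquad\sum_{j\ge0}2^je^{-2^ja}\le2e^{-a}.
\end{equation}
For the first, $a\ge1$ and $L=e^{(a-1)/2}$, so $La^2e^{-a}=e^{-1/2}a^2e^{-a/2}\le16e^{-5/2}<2$, the maximum of $a^2e^{-a/2}$ being at $a=4$. For the second, $a\ge1$ gives $e^{-2^ja}\le e^{-a}e^{1-2^j}$, and $\sum_{j\ge0}2^je^{1-2^j}\le1+0.74+0.2+0.01<2$.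

\begin{proof}[Proof of Proposition~\ref{prop:mu}]
Split the integral in Lemma~\ref{lem:formula} as $\mu=\mu_1+\mu_2+\mu_3$, where $\mu_1$ collects the gaps $y\ge\tau$, $\mu_2$ the gaps $y<\tau$ of rare pages, and $\mu_3$ the gaps $y<\tau$ of frequent pages. In the first two parts we may count every such gap as a miss.

\medskip\noindent\emph{Long gaps.} With $h_i\le1$,
\[
\mu_1\le\sum_ip_ie^{-p_i\tau}=\frac1\tau\sum_ix_ie^{-x_i}.
\]
Rare pages contribute at most $\sum_{i\notin A}x_i\le1.6R_\tau$ to the last sum, and frequent pages with $x_i\le a$ at most $aB_\tau$. Pages with $x_i>a$ are frequent. Group them by $x_i\in(2^ja,2^{j+1}a]$, $j\ge0$, with at most $2L$ pages per group by Lemma~\ref{lem:basic}(d). As $xe^{-x}$ decreases on $[1,\infty)$, \eqref{eq:a} bounds their contribution by $2L\sum_{j\ge0}2^jae^{-2^ja}\le4Lae^{-a}\le8$. So $\mu_1\le8a\Gamma/\tau$.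

\medskip\noindent\emph{Short gaps of rare pages.} With $h_i\le1$ and $p_i<1/\tau$,
\[
\mu_2\le\sum_{i\notin A}p_i\bigl(1-e^{-x_i}\bigr)\le\frac{R_\tau}\tau\le\frac\Gamma\tau .
\]

\medskip\noindent\emph{Short gaps of frequent pages.} If $A=\emptyset$ then $\mu_3=0$, so let $A\ne\emptyset$. To use Lemma~\ref{lem:key} we pass from $h_i$ to $F$, which does not depend on $i$. If page $i$ and $k$ other pages are requested in a window, it overflows; by independence $(1-e^{-p_iy})h_i(y)\le F(y)$. Let $x=p_iy$. The inequality $(1+x)e^{-x}\le1$ is equivalent to $\frac x{1-e^{-x}}\le1+x$. Also $x(1+x)\le(1+a)x$ for $x\le a$, and $x(1+x)\le2x^2$ for $x>a\ge1$. Therefore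
\[
p_i^2e^{-p_iy}h_i(y)\le\frac{F(y)}{y^2}\cdot\frac{x^2e^{-x}}{1-e^{-x}}\le\frac{F(y)}{y^2}\,x(1+x)e^{-x}\le\frac{F(y)}{y^2}\bigl[(1+a)x+2x^2\mathbf 1_{x>a}\bigr]e^{-x}.
\]
Summing over $i\in A$ and integrating, $\mu_3\le(1+a)I_1+2I_2$ with
\[
I_1=\int_0^\tau\frac{F(y)}y\,(-B'(y))\,dy,\qquad I_2=\int_0^\tau F(y)\sum_{i\in A,\ p_iy>a}p_i^2e^{-p_iy}\,dy .
\]

\medskip\noindent\emph{The main term $I_1$.} The function $B$ is strictly decreasing, and we substitute $b=B(y)$. On $[\tau/2,\tau]$ we have $1/y\le2/\tau$. Where $B(y)\le2\Gamma$ we use $F\le1$, and $b$ ranges over an interval of length at most $2\Gamma$; where $B(y)>2\Gamma$ we use Lemma~\ref{lem:key}(i). This range contributes at most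
\[
\frac2\tau\Bigl(2\Gamma+\int_0^\infty e^{-b/14}\,db\Bigr)=\frac2\tau(2\Gamma+14)\le\frac{32\Gamma}\tau .
\]
On $(0,\tau/2)$, Lemma~\ref{lem:key}(ii) gives $F(y)/y\le\frac{60}\tau e^{-B(y)/80}$ and a contribution of at most $\frac{60}\tau\int_0^\infty e^{-b/80}\,db=4800/\tau$. (With the exponential factor alone the bound would diverge at $y=0$, since $B(0)=|A|$ is finite and $-B'(0)>0$.) So $I_1\le4832\,\Gamma/\tau$.

\medskip\noindent\emph{The term $I_2$ on $[\tau/2,\tau]$.} Use $F\le1$. Page $i$ contributes only if $x_i>a$, and then at most
\[
\int_{\max\{\tau/2,\;a/p_i\}}^\infty p_i^2e^{-p_iy}\,dy=\frac{x_i}\tau\,e^{-\max\{x_i/2,\;a\}} .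
\]
Group the pages by $x_i\in(2^ja,2^{j+1}a]$ as before. In group $0$ each page has $x_ie^{-a}\le2ae^{-a}$, and in group $j\ge1$ each has $x_ie^{-x_i/2}\le2^{j+1}ae^{-2^{j-1}a}$. By \eqref{eq:a}, $\sum_{j\ge1}2^{j+1}ae^{-2^{j-1}a}=4a\sum_{j\ge0}2^je^{-2^ja}\le8ae^{-a}$. The contribution is at most $2L(2+8)ae^{-a}/\tau\le40/\tau$.

\medskip\noindent\emph{The term $I_2$ on $(0,\tau/2)$.} By Lemma~\ref{lem:key}(ii), and extending the range of a nonnegative integrand, the contribution is at most
\begin{equation}\label{eq:early}
\frac{60}\tau\sum_{i\in A}\int_{a/p_i}^\infty p_i^2y\,e^{-p_iy}\,e^{-B(y)/80}\,dy .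
\end{equation}
This is the step at which many probability scales interact. So far $y$ was comparable with $\tau$, and the groups of pages decayed rapidly in $j$. Now each page acts on its own time scale $a/p_i$, and without the factor $e^{-B(y)/80}$ every page would contribute the same amount $\int_a^\infty xe^{-x}dx=(1+a)e^{-a}$. The sum would be proportional to $|A|$, which is not bounded in terms of $L$. The factor $e^{-B(y)/80}$ removes all but a few pages: on the time scale of page $i$, frequent pages that are much less likely than $i$ are absent with constant probability, so $B(y)$ is large unless $i$ is among the least likely pages of $A$.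

Split the integral for page $i$ into the pieces $y\in(2^ja/p_i,2^{j+1}a/p_i]$, $j\ge0$. With $x=p_iy$, on such a piece
\[
\int p_i^2y\,e^{-p_iy}\,dy\le\int_{2^ja}^\infty xe^{-x}\,dx=(1+2^ja)e^{-2^ja}\le2^{j+1}ae^{-2^ja},
\]
and, since $B$ is decreasing and $e^{-u}\ge e^{-1}$ for $u\le1$,
\[
B(y)\ge B\bigl(2^{j+1}a/p_i\bigr)\ge e^{-1}\,\#\bigl\{l\in A:\ p_l\le p_i/(2^{j+1}a)\bigr\}.
\]
Let $\rho(i)=|A|+1-i$ be the rank of $i$ in $A=\{1,\dots,|A|\}$ counted from the least likely page. The $\rho(i)$ pages $l$ with $i\le l\le|A|$ have $p_l\le p_i$. By Lemma~\ref{lem:basic}(d) with $s=j+1+\log_2a$, at most $Q_j=(j+3+\log_2a)L$ pages of $A$ have $p_l\in(p_i/(2^{j+1}a),p_i]$. So the count above is at least $(\rho(i)-Q_j)^+$, where $u^+=\max\{u,0\}$. The ranks are distinct positive integers. At most $Q_j$ of them are at most $Q_j$, and a rank $\rho=\lfloor Q_j\rfloor+1+m$ with $m\ge0$ has $\rho-Q_j\ge m$. Since $\sum_{m\ge0}e^{-\kappa m}\le1+\int_0^\infty e^{-\kappa u}du=1+1/\kappa$,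
\[
\sum_{i\in A}e^{-B(2^{j+1}a/p_i)/80}\le\sum_{\rho\ge1}e^{-(\rho-Q_j)^+/(80e)}\le Q_j+1+80e\le Q_j+219\le La(j+223),
\]
where the last step uses $\log_2a\le a$ and $a,L\ge1$. With $e^{-2^ja}\le e^{-a}e^{1-2^j}$ and \eqref{eq:a}, the quantity \eqref{eq:early} is at most
\[
\frac{60}\tau\,La^2\sum_{j\ge0}2^{j+1}(j+223)e^{-2^ja}\le\frac{60}\tau\,La^2e^{-a}\,C_0\le\frac{120\,C_0}\tau,\qquad C_0=\sum_{j\ge0}2^{j+1}(j+223)e^{1-2^j}<\infty .
\]

\medskip
Altogether $\mu_3\le2a\cdot4832\,\Gamma/\tau+2(40+120C_0)/\tau$. Since $a,\Gamma\ge1$, the sum $\mu_1+\mu_2+\mu_3$ is at most $Ca\Gamma/\tau$.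
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:mu} and Lemma~\ref{lem:basic}(a) give $\mu/\omega\le2eCa\le4eC(1+\ln L)$, and Proposition~\ref{prop:exact} turns this into the first inequality. By Lemma~\ref{lem:basic}(c), $1+\ln L\le1+\ln3+\ln M\le3(1+\ln M)$ and $1+\ln M\le3\max\{1,\mathcal H\}$. Hence $\mu/\omega=O(\max\{1,\mathcal H\})$, and $\mu/\omega$ is the competitive ratio of LRU by Proposition~\ref{prop:exact}.
\end{proof}

\section{The offline rate}\label{sec:opt}

It remains to prove $\omega\le C(1+V)/\tau$, which shows that Lemma~\ref{lem:window} loses only a constant factor. We cut the requests into stretches that fit in the cache. Such a stretch lasts a time of order $\tau$, and the sets of pages in consecutive stretches differ in $O(\Gamma)$ places on average, because both are close to $A$.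

\begin{lemma}\label{lem:theta}
Let $\theta$ be the Poisson time at which the $(k+1)$-st distinct page is requested, and let $\nu$ be the number of requests up to and including that one. Then $\tau/240\le\mathbb E\theta=\mathbb E\nu\le4\tau$.
\end{lemma}

\begin{proof}
The time $\theta$ is a sum of $\nu$ interarrival times, which have mean $1$ and are independent of the labels and hence of $\nu$; so $\mathbb E\theta=\mathbb E\nu$. We have $\mathbb P(\theta\le y)=F(y)$. Lemma~\ref{lem:key}(ii) gives $F(\tau/120)\le\frac12$, so $\mathbb E\theta\ge\frac12\cdot\frac\tau{120}$.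

For the upper bound recall Cantelli's inequality: $\mathbb P(D-\mathbb ED\le-\delta)\le v/(v+\delta^2)$ for $\delta>0$ and $v\ge\operatorname{Var}D$. Since $1-e^{-2x}=(1-e^{-x})(1+e^{-x})$,
\[
\operatorname{Var}D(2\tau)=\sum_ie^{-x_i}(1-e^{-x_i})\cdot e^{-x_i}(1+e^{-x_i})\le2V .
\]
Moreover $\lambda(2\tau)-k=V+\frac12$ and $(V+\frac12)^2\ge2V$. So
\[
\mathbb P(\theta>2\tau)=\mathbb P\bigl(D(2\tau)\le k\bigr)\le\frac{2V}{2V+(V+\frac12)^2}\le\frac12 .
\]
If $\theta>2\tau m$, each of the first $m$ windows of length $2\tau$ contains at most $k$ distinct pages. These windows are independent, so $\mathbb P(\theta>2\tau m)\le2^{-m}$ and $\mathbb E\theta\le2\tau\sum_{m\ge0}2^{-m}=4\tau$.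
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rates}]
In view of Section~\ref{sec:rates}, only the upper bound on $\omega$ is left. Cut $r_1,r_2,\dots$ into \emph{cycles}: each cycle begins after the previous one and ends with the request of the $(k+1)$-st distinct page within it. The ends of cycles are stopping times of an i.i.d.\ sequence, so the cycles are i.i.d.; their lengths $\nu_1,\nu_2,\dots$ are distributed as $\nu$. Let $P_j$ be the set of the $k$ pages requested in cycle $j$ before its last request, and let $W_j=|P_{j+1}\setminus P_j|$.

Consider the schedule that first loads $P_1$, holds $P_j$ during cycle $j$, swaps one page for the page requested last in the cycle, and then moves to $P_{j+1}$. The swap costs one load and the move at most $W_j+1$. If the $T$-th request lies in cycle $j$, Lemma~\ref{lem:lazy} gives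
\[
\frac{\mathrm{cost}_{\mathrm{OPT}}(T)}T\le\frac{k+\sum_{i\le j}(W_i+2)}{\nu_1+\dots+\nu_{j-1}}\qquad(j\ge2).
\]
The variables $W_1,W_3,\dots$ depend on disjoint pairs of cycles and are i.i.d.\ and bounded, and so are $W_2,W_4,\dots$, all with the same mean. The strong law of large numbers, applied to these two sequences and to the $\nu_i$, shows that the right side tends almost surely to $(\mathbb EW_1+2)/\mathbb E\nu$ as $T$, and with it $j$, tends to infinity. Since $\mathrm{cost}_{\mathrm{OPT}}(T)/T\le1$, Fatou's lemma applied to $1-\mathrm{cost}_{\mathrm{OPT}}(T)/T$ yields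
\[
\omega\le\mathbb E\Bigl[\limsup_{T\to\infty}\frac{\mathrm{cost}_{\mathrm{OPT}}(T)}T\Bigr]\le\frac{\mathbb EW_1+2}{\mathbb E\nu}.
\]

A page of $P_2\setminus P_1$ is either a rare page of $P_2$ or a frequent page outside $P_1$, so $W_1\le|P_2\setminus A|+|A\setminus P_1|$. As $|P_1|=k$, we have $|A\setminus P_1|=|A|-k+|P_1\setminus A|$, and $|A|-k=\frac12+B_\tau-R_\tau$ by \eqref{eq:balance}. To bound $|P_j\setminus A|$, count requests to rare pages. Wald's identity states that if $\xi_s$ is an integrable function of $r_s$ and $\nu$ is a stopping time of $(r_s)$ with finite mean, then $\mathbb E\sum_{s\le\nu}\xi_s=\mathbb E\nu\cdot\mathbb E\xi_1$. With $\xi_s=\mathbf 1_{r_s\notin A}$, Lemmas~\ref{lem:basic}(b) and \ref{lem:theta} give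
\[
\mathbb E|P_j\setminus A|\le\mathbb E\nu\sum_{i\notin A}p_i\le4\tau\cdot\frac{1.6R_\tau}\tau=6.4R_\tau .
\]
Therefore $\mathbb EW_1+2\le\frac52+B_\tau-R_\tau+12.8R_\tau\le12\Gamma$. With $\mathbb E\nu\ge\tau/240$ we get $\omega\le2880\,\Gamma/\tau$, and $\Gamma\le1+eV\le e(1+V)$ by Lemma~\ref{lem:basic}(a).
\end{proof}

\begin{thebibliography}{1}
\bibitem{KLNP}
Ravi Kumar, Roie Levin, Joseph Naor, Debmalya Panigrahi,
\emph{Stochastic Caching via Subset Entropy},
arXiv:2607.03947 (2026).
\end{thebibliography}
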